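\title{The largest algebraic connectivity of non-bipartite graphs of given odd girth}

\begin{abstract}
For $k\ge 2$ let $\tau_k$ be the supremum of $\mu_2(G)/|V(G)|$ over all non-bipartite graphs $G$ without odd cycles of length less than $2k+1$, where $\mu_2$ is the second smallest Laplacian eigenvalue. We show that $\tau_k=1/W_k$, where $W_k$ is the minimum of an explicit function of $k-1$ positive variables that is convex in logarithmic coordinates, and that the supremum is not attained. We obtain $\tau_3=1/(5+2\sqrt2)$, $\tau_4=1/(11+4\sqrt2)$, a formula for $\tau_5$ in terms of a root of a quintic, and the bounds $\mu_2(C_{2k+1})/(2k+1)<\tau_k<\mu_2(C_{2k})/(2k)$, so that $\tau_k=\pi^2/(2k^3)+O(k^{-4})$. The proof puts weights on the vertices, moves the weights along an eigenvector until the support becomes bipartite, and so reduces the question to an extremal problem for weighted paths, which is then solved.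
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. The Laplacian of a graph $G$ is $L(G)=D(G)-A(G)$, where $D(G)$ is the diagonal matrix of degrees and $A(G)$ is the adjacency matrix. Its smallest eigenvalue is $0$, with the constant vector as eigenvector, and its second smallest eigenvalue is the \emph{algebraic connectivity}
\[
\mu_2(G)=\min\Big\{\frac{\sum_{uv\in E(G)}(f(u)-f(v))^2}{\sum_{v}f(v)^2}\ :\ f\ne0,\ \sum_v f(v)=0\Big\}.
\]
A large value of $\mu_2(G)$ says that every centered function on the vertices changes a lot along edges; in particular the vertices cannot be spread out along a line so that edges join only nearby points. The \emph{odd girth} of $G$ is the length of a shortest odd cycle, and it is infinite if $G$ is bipartite.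

A bipartite graph on $n$ vertices can have $\mu_2=n/2$: this is the value for $K_{n/2,n/2}$ when $n\ge4$ is even. A graph whose odd girth is finite but large is in a different position. If $C$ is a shortest odd cycle, of length $2l+1$, then two vertices at distance $l$ along $C$ are at distance $l$ in $G$, since a shorter path together with one of the two arcs of $C$ would form a shorter odd closed walk. So the graph is spread out, and $\mu_2(G)/n$ should be small. To see how small, imagine about $k$ layers of about $n/k$ vertices each, with edges only inside a layer or between consecutive layers. For the centered layer index $f$ the numerator above is at most of order $k(n/k)^2$ and the denominator is of order $nk^2$, which gives $\mu_2/n$ at most of order $k^{-3}$. For an integer $k\ge2$ define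
\[
\tau_k=\tau_k(K_2):=\sup\Big\{\frac{\mu_2(G)}{|V(G)|}\ :\ G\text{ is not bipartite and has odd girth at least }2k+1\Big\}.
\]
Equivalently, $\tau_k$ is the smallest number $f(k)$ such that every $n$-vertex graph $G$ of odd girth at least $2k+1$ with $\mu_2(G)>f(k)n$ is bipartite. The following is known.
\begin{enumerate}
\item[(a)] $\tau_2=\frac13$: every $n$-vertex triangle-free graph with $\mu_2\ge n/3$ is bipartite, and $\frac13$ is asymptotically best possible.
\item[(b)] $\tau_k\le\frac{4}{6k-1}$ for $k\ge3$.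
\item[(c)] $\tau_k\le 3456/k^3$ for $k\ge22$, and the order $k^{-3}$ is best possible.
\end{enumerate}
The problem of determining $\tau_k$ exactly for every $k\ge3$ comes from the paper of Chen, Li and Wang \cite{CLW}. This paper solves it.

The first candidate for an extremal graph is the cycle $C_{2k+1}$. Since $\mu_2(C_n)=2-2\cos(2\pi/n)=4\sin^2(\pi/n)$, it gives the ratio $4\sin^2(\frac{\pi}{2k+1})/(2k+1)$, and replacing every vertex by $N$ independent copies gives arbitrarily large graphs with the same ratio (Lemma~\ref{lem:blowup}). By symmetry one might expect equal class sizes to be best. They are not, even for $k=2$: $\mu_2(C_5)/5=(5-\sqrt5)/10\approx0.276<\frac13$. The graphs that approach $\tau_k$ are still obtained from $C_{2k+1}$ by replacing vertices by independent sets, but two adjacent vertices stay single, and the other $2k-1$ classes, which form a path, have unequal sizes in general. The following recursion produces these sizes.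

Let $k\ge2$ and $r=k-1$. For $d=(d_1,\dots,d_r)\in\mathbb{R}_{>0}^r$ put $x_i=d_1+\dots+d_i$, with $x_0=0$, and define
\begin{equation}\label{eq:rec}
\begin{gathered}
w_r=1,\qquad w_{r-1}=\frac{x_r}{d_r},\qquad w_{i-1}=\frac{x_i+w_{i+1}d_{i+1}}{d_i}\quad(i=r-1,\dots,1),\\
\mathcal{W}_k(d)=w_0+2\sum_{i=1}^r w_i .
\end{gathered}
\end{equation}
The numbers $w_r,\dots,w_1,w_0,w_1,\dots,w_r$ are the relative sizes of the $2k-1$ large classes, the numbers $-x_r,\dots,-x_1,0,x_1,\dots,x_r$ are the values of an eigenvector on them, and \eqref{eq:rec} is the eigenvalue equation solved for the sizes. By downward induction on $i$, each $w_i$ is a \emph{posynomial}, that is, a sum of monomials in the $d_j^{\pm1}$ with positive coefficients, and it is homogeneous of degree $0$.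

\begin{theorem}\label{thm:main}
Let $k\ge2$, $r=k-1$ and $W_k=\min_{d\in\mathbb{R}_{>0}^r}\mathcal{W}_k(d)$.
\begin{enumerate}
\item[(1)] The minimum exists. Up to scaling $d$, it is attained at the unique critical point of $\mathcal{W}_k$; in the variables $\log d_j$ the function $\mathcal{W}_k$ is convex, strictly so modulo scaling. The number $W_k$ is algebraic.
\item[(2)] $\tau_k=1/W_k$. The supremum is not attained: every $n$-vertex graph $G$ of odd girth at least $2k+1$ with $\mu_2(G)\ge n/W_k$ is bipartite.
\item[(3)] $W_2=3$, $W_3=5+2\sqrt2$ and $W_4=11+4\sqrt2$, so that $\tau_3=\frac{5-2\sqrt2}{17}$ and $\tau_4=\frac{11-4\sqrt2}{89}$. Moreover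
\[
W_5=3+\frac{4(1+p)(p^2+2p+2)}{p(p+2)(2-p^2)}+\frac{4(p+2)}{(2-p^2)(p+4)}\approx30.68,
\]
where $p\approx1.19493$ is the unique positive root of $p^5+8p^4+18p^3-28p-16$.
\item[(4)] For all $k\ge2$,
\[
\frac{\mu_2(C_{2k+1})}{2k+1}=\frac{4\sin^2\frac{\pi}{2k+1}}{2k+1}<\tau_k<\frac{4\sin^2\frac{\pi}{2k}}{2k}=\frac{\mu_2(C_{2k})}{2k}.
\]
In particular $\tau_k=\frac{\pi^2}{2k^3}+O(k^{-4})$.
\end{enumerate}
\end{theorem}

The first two values can be read off from \eqref{eq:rec}. For $k=2$ we have $w_1=w_0=1$, so $\mathcal{W}_2\equiv3$, and part (2) recovers (a). For $k=3$ put $\rho=d_2/d_1$; then $w_2=1$, $w_1=1+1/\rho$, $w_0=1+\rho$, and $\mathcal{W}_3=5+\rho+2/\rho$ has minimum $5+2\sqrt2$ at $\rho=\sqrt2$. The five large classes then have sizes in the proportion $1:1+\frac1{\sqrt2}:1+\sqrt2:1+\frac1{\sqrt2}:1$. For general $k$ the value of $\tau_k$ is given by the unique critical value of an explicit function of $k-1$ variables; for $k\ge6$ we claim no further closed form. Part (4) says that the cycle $C_{2k+1}$ gives the correct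 leading term, but never the exact value.

The proof has three parts. Sections~\ref{sec:weighted} and~\ref{sec:moving} extend $\mu_2$ to vertex-weighted graphs and show that weights can be moved along an eigenvector without loss. Sections~\ref{sec:paths} and~\ref{sec:upper} use this to bound $\mu_2(G)/n$ by the value of an extremal problem for weighted paths on $2k-1$ nodes. Sections~\ref{sec:symmetry} and~\ref{sec:formula} solve the path problem and build graphs that match the bound. Parts (3) and (4) are completed in Sections~\ref{sec:values} and~\ref{sec:cycles}.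

\section{Weighted graphs, blow-ups and the pentagon}\label{sec:weighted}

Throughout, $A$ is the adjacency matrix of the graph under discussion, $J$ is the all-ones matrix, and $i\sim j$ means that $ij$ is an edge. Products, quotients and square roots of vectors are taken entrywise. For a vector $w$ we write $|w|=\sum_iw_i$ and $w(Z)=\sum_{i\in Z}w_i$, and $w>0$ means that all entries are positive. We use the fact that an odd closed walk of length $\ell$ contains an odd cycle of length at most $\ell$: if the walk is not a cycle, it splits at a repeated vertex into two shorter closed walks, one of which is odd.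

Let $H$ be a graph and $0\ne w\in\mathbb{R}_{\ge0}^{V(H)}$. Define the symmetric matrix $M=M_H(w)$ by $M_{ii}=(Aw)_i$ and $M_{ij}=-A_{ij}\sqrt{w_iw_j}$ for $i\ne j$. Expanding the squares shows
\begin{equation}\label{eq:form}
z^TMz=\sum_{ij\in E(H)}\big(\sqrt{w_j}\,z_i-\sqrt{w_i}\,z_j\big)^2 ,
\end{equation}
so $M$ is positive semidefinite, and $M\sqrt w=0$. Let $\lambda_2(H,w)$ be the second smallest eigenvalue of $M$, that is, the minimum of $z^TMz$ over unit vectors $z\perp\sqrt w$; if $|V(H)|=1$ put $\lambda_2(H,w)=+\infty$. The ordered eigenvalues of a symmetric matrix depend continuously on its entries, so $\lambda_2(H,w)$ is continuous in $w$. It is homogeneous of degree $1$ in $w$, and $\lambda_2(G,\mathbf{1})=\mu_2(G)$ because $M_G(\mathbf{1})=L(G)$. The weighted analogue of $\mu_2(G)/n$ is $\lambda_2(H,w)/|w|$.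

For functions $x$ on $V(H)$ put
\[
(L_wx)_i=\sum_{j\sim i}w_j(x_i-x_j),\qquad \mathcal{E}_{H,w}(x)=\sum_{ij\in E(H)}w_iw_j(x_i-x_j)^2 .
\]
Grouping the terms by edges gives
\begin{equation}\label{eq:Lw}
\sum_iw_i(L_wx)_i=0,\qquad\sum_iw_ix_i(L_wx)_i=\mathcal{E}_{H,w}(x).
\end{equation}
In particular, if $L_wx=\lambda x$ with $\lambda\ne0$, then $\sum w_ix_i=0$ and $\mathcal{E}_{H,w}(x)=\lambda\sum w_ix_i^2$.

\begin{lemma}\label{lem:basic}
Let $0\ne w\ge0$ on $V(H)$ and $U=\operatorname{supp}w$.
\begin{enumerate}
\item[(a)] If $w>0$, then $L_w$ and $M_H(w)$ are similar, and for $|V(H)|\ge2$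
\begin{equation}\label{eq:rayleigh}
\lambda_2(H,w)=\min_{x\text{ not constant}}\ \frac{\mathcal{E}_{H,w}(x)}{\sum w_ix_i^2-(\sum w_ix_i)^2/|w|}.
\end{equation}
\item[(b)] $\lambda_2(H,w)=\min\big(\{\lambda_2(H[U],w_U)\}\cup\{(Aw)_i:i\notin U\}\big)$.
\item[(c)] If $\lambda_2(H,w)>0$, then $H[U]$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $D=\operatorname{diag}(w)$, the matrix $D^{-1/2}MD^{1/2}$ has diagonal entries $(Aw)_i$ and off-diagonal entries $-A_{ij}w_j$, so it equals $L_w$. Substitute $z=\sqrt w\,x$: then $z^TMz=\mathcal{E}_{H,w}(x)$ by \eqref{eq:form}, $\|z\|^2=\sum w_ix_i^2$, and $z\perp\sqrt w$ means $\sum w_ix_i=0$. The numerator and the denominator in \eqref{eq:rayleigh} do not change when a constant is added to $x$, so the minimum may be restricted to nonzero $x$ with $\sum w_ix_i=0$.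

(b) Off-diagonal entries of $M$ in a row $i\notin U$ vanish, so $M$ is the direct sum of $M_{H[U]}(w_U)$ and $\operatorname{diag}((Aw)_i)_{i\notin U}$, and $\sqrt w$ lies in the first summand.

(c) If $U=U_1\cup U_2$ is a partition into nonempty sets with no edge between them, then by \eqref{eq:form} the restrictions of $\sqrt w$ to $U_1$ and to $U_2$ are two independent vectors in the kernel of $M$.
\end{proof}

Weights encode class sizes. For a vector $s$ of positive integers on $V(H)$, the \emph{blow-up} $H(s)$ is obtained by replacing each vertex $i$ by an independent set $V_i$ of size $s_i$ and joining $V_i$ and $V_j$ completely whenever $i\sim j$.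

\begin{lemma}\label{lem:blowup}
Let $|V(H)|\ge2$. The graph $H(s)$ has the same odd girth as $H$, and
\[
\mu_2(H(s))=\min\big(\{\lambda_2(H,s)\}\cup\{(As)_i:s_i\ge2\}\big).
\]
\end{lemma}

\begin{proof}
The blow-up contains $H$, and an odd cycle of $H(s)$ projects to an odd closed walk of the same length in $H$; this gives the first claim. If $f$ is supported on one class $V_i$ and has sum zero, then its sum over every neighborhood is zero, so $f$ is a Laplacian eigenvector whose eigenvalue is the degree $(As)_i$ of the vertices of $V_i$. Such $f\ne0$ exist exactly when $s_i\ge2$. The orthogonal complement of all these vectors consists of the functions that are constant on classes, and there the Laplacian acts as $L_s$, whose eigenvalues are those of $M_H(s)$. One eigenvalue $0$ belongs to this second part; the minimum of the remaining eigenvalues is the stated expression.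
\end{proof}

For $H=C_{2k+1}$ and $s=N\mathbf{1}$ the lemma gives $\min\{N\mu_2(C_{2k+1}),2N\}=N\mu_2(C_{2k+1})$, because $4\sin^2(\pi/5)<2$; this is the claim on equal classes made in the introduction. A vertex of weight zero is the limit of a class of bounded size among classes that grow. It costs nothing in the vertex count, it still carries the odd cycle, and by Lemma~\ref{lem:basic}(b) all it asks for is weighted degree at least $\lambda_2$. The pentagon shows how much can be gained in this way, and it shows the mechanism of the upper bound.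

\begin{example}\label{ex:pentagon}
\emph{The path on three nodes.} Let $w=(w_1,w_2,w_3)>0$ on the path $1,2,3$. The vector $x=(-w_3,0,w_1)$ satisfies $L_wx=w_2x$. The trace of $L_w$ is $w_1+2w_2+w_3$, so the eigenvalues are $0$, $w_2$ and $w_1+w_2+w_3$, and $\lambda_2=w_2$.

\emph{Two zero weights on the pentagon.} Label $C_5$ cyclically by $-2,-1,0,1,2$ and let $w_{2}=w_{-2}=0$, the other weights being positive. The vertices $\pm2$ have weighted degrees $w_{\pm1}$, so $\lambda_2(C_5,w)=\min\{w_0,w_1,w_{-1}\}$ by Lemma~\ref{lem:basic}(b). The best ratio $\lambda_2/|w|$ of this shape is $\frac13$, at $w_{-1}=w_0=w_1$.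

\emph{From equal weights to two zero weights.} Start with $w=\mathbf{1}$, so $|w|=5$ and $\lambda_2=c:=(5-\sqrt5)/2$, with eigenvector $x_j=\cos(2\pi j/5)$, that is, $x_0=1$, $x_{\pm1}=(\sqrt5-1)/4$, $x_{\pm2}=-(\sqrt5+1)/4$. Move the weights to $w'=w(1+tx)$. The total stays $5$ because $\sum x_j=0$. At $t=\sqrt5-1$ the first weights vanish:
\[
w'_{\pm2}=0,\qquad w'_{\pm1}=1+\frac{(\sqrt5-1)^2}{4}=\frac{5-\sqrt5}{2}=c,\qquad w'_0=\sqrt5 .
\]
Hence $\lambda_2(C_5,w')=\min\{\sqrt5,c,c\}=c$. The move has cost nothing, and it has landed in the family of the previous paragraph, where the ratio is at most $\frac13$. The endpoint is not the best member of that family, since $w_0'>c$, and this is why equal weights are strictly beaten.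
\end{example}

The three features of this computation persist in general: $\lambda_2$ does not decrease, every vertex that loses its weight ends up with weighted degree exactly $c$, and the endpoint is never optimal. The next section proves the first two and provides the tool for the third.

\section{Moving the weights along an eigenvector}\label{sec:moving}

In \eqref{eq:rayleigh} both the numerator and the denominator depend on $w$, so it is hard to compare $\lambda_2$ at two weight vectors. We want a certificate for the inequality $\lambda_2(H,w)\ge c$ that several weight vectors can share. For $w>0$ and $c\in\mathbb{R}$ let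
\begin{equation}\label{eq:S}
S(H,w,c)=\operatorname{diag}(\kappa)-A+\frac{c}{|w|}J,\qquad\kappa_i=\frac{(Aw)_i-c}{w_i}.
\end{equation}
Apart from the total $|w|$, the weights enter only through $\kappa$, and $\kappa$ is determined by the requirement that $w$ be in the kernel.

\begin{lemma}\label{lem:S}
Let $w>0$, $c\in\mathbb{R}$ and $S=S(H,w,c)$.
\begin{enumerate}
\item[(a)] $Sw=0$, and $S$ is positive semidefinite if and only if $\lambda_2(H,w)\ge c$.
\item[(b)] If $\sum w_ix_i=0$, then $(wx)^TS(wx)=\mathcal{E}_{H,w}(x)-c\sum w_ix_i^2$.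
\item[(c)] If $c\ne0$ and $L_wx=cx$, then $S(wx)=0$ and $\sum w_ix_i=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D=\operatorname{diag}(w)$ and $M=M_H(w)$. Comparing entries,
\[
D^{1/2}SD^{1/2}=M-cI+\frac{c}{|w|}\sqrt w\,\sqrt w^{\,T}.
\]
Since $\|\sqrt w\|^2=|w|$, the right side annihilates $\sqrt w$, and on $\sqrt w^{\,\perp}$ it acts as $M-cI$. This gives (a), as $w=D^{1/2}\sqrt w$. For (b) and (c) put $z=\sqrt w\,x$, so that $wx=D^{1/2}z$. In (b), $z\perp\sqrt w$ and $(wx)^TS(wx)=z^TMz-c\|z\|^2$. In (c), $\sum w_ix_i=0$ by \eqref{eq:Lw}, so $z\perp\sqrt w$, and $Mz=cz$; hence $D^{1/2}S(wx)=(M-cI)z=0$.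
\end{proof}

\begin{lemma}\label{lem:move}
Let $w>0$ with $\lambda_2(H,w)\ge c$, and $S=S(H,w,c)$. Let $w'\ge0$ satisfy $|w'|=|w|$ and $Sw'=0$, and let $U=\operatorname{supp}w'$.
\begin{enumerate}
\item[(a)] $(Aw')_i=c$ for every $i\notin U$.
\item[(b)] $\lambda_2(H[U],w'_U)\ge c$.
\item[(c)] If a function $x$ on $U$ satisfies $\sum_{j\in U}w'_jx_j=0$ and $\mathcal{E}_{H[U],w'}(x)\le c\sum_{j\in U}w'_jx_j^2$, then $\sum_{j\in U,\,j\sim i}w'_jx_j=0$ for every $i\notin U$.
\end{enumerate}
\end{lemma}

\begin{proof}
Row $i$ of $Sw'=0$ reads $\kappa_iw'_i=(Aw')_i-c$, because $|w'|=|w|$. For $i\notin U$ this is (a). For $i\in U$ it says that the principal submatrix $S_U$ equals $S(H[U],w'_U,c)$. By Lemma~\ref{lem:S}(a), $S$ is positive semidefinite, hence so is $S_U$, and (b) follows from the same lemma. For (c) let $y$ be $w'x$ on $U$ and $0$ elsewhere. Lemma~\ref{lem:S}(b), applied to $S_U$, gives $y^TSy=y_U^TS_Uy_U\le0$. For a positive semidefinite matrix this forces $Sy=0$, since $y^TSy=\|S^{1/2}y\|^2$. For $i\notin U$ we have $y_i=0$,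 and $\sum y_j=0$, so row $i$ of $Sy=0$ reads $(Ay)_i=0$.
\end{proof}

We always apply the lemma as in Example~\ref{ex:pentagon}: $c=\lambda_2(H,w)>0$, $x$ is an eigenvector of $L_w$ for $c$, and $w'=w(1+tx)$ with $t$ such that $w'\ge0$. Lemma~\ref{lem:S}(a),(c) give $Sw'=0$ and $|w'|=|w|$. Part (c) of Lemma~\ref{lem:move} is a rigidity statement and is the source of all strict inequalities below: if $c$ is still an eigenvalue after the move, then the vertices that lost their weight must see each of its eigenvectors with weighted sum zero.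

\section{Weighted paths}\label{sec:paths}

Let $P_m$ be the path on the nodes $1,\dots,m$; weights on it are extended by $w_0=w_{m+1}=0$. We recall the Perron--Frobenius theorem in the form needed. A square matrix with nonnegative entries that is irreducible, as is every tridiagonal matrix with positive entries next to the diagonal, has its spectral radius as an algebraically simple eigenvalue with a positive eigenvector, and no other eigenvalue has a positive eigenvector.

\begin{lemma}\label{lem:monotone}
Let $w>0$ on $P_m$, $m\ge2$, and $\lambda=\lambda_2(P_m,w)$. Then $\lambda>0$ and $\lambda$ is a simple eigenvalue of $L_w$. Every nonzero solution of $L_wx=\lambda x$ is strictly monotone with $\sum w_ix_i=0$; if it is increasing, then $x_1<0<x_m$. Conversely, if $L_wx=\lambda'x$ with $x$ strictly increasing, then $\lambda'=\lambda$.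
\end{lemma}

\begin{proof}
The numerator in \eqref{eq:rayleigh} vanishes only for constant $x$, so $\lambda>0$. Monotonicity is a sign condition on the differences $\delta_i=x_{i+1}-x_i$, so we compute how $L_w$ acts on them. From $(L_wx)_i=w_{i-1}\delta_{i-1}-w_{i+1}\delta_i$ we see that the differences of $L_wx$ are $T\delta$, where
\[
(T\delta)_i=(w_i+w_{i+1})\delta_i-w_{i+2}\delta_{i+1}-w_{i-1}\delta_{i-1}\qquad(1\le i\le m-1).
\]
The map $x\mapsto\delta$ is onto $\mathbb{R}^{m-1}$, and its kernel is the line of constants, on which $L_w$ vanishes. So the eigenvalues of $T$ are those of $L_w$ with one $0$ removed; they are real, and the least one is $\lambda$. The entries of $T$ next to the diagonal are $-w_{i+2}$ for $i\le m-2$ and $-w_{i-1}$ for $i\ge2$, all negative. For large $\alpha$ the Perron--Frobenius theorem applies to $\alpha I-T$: the eigenvalue $\lambda$ of $T$ is simple, its eigenvector has all entries of one strict sign, and no other eigenvalue of $T$ has a positive eigenvector. A nonzero solution of $L_wx=\lambda x$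 is not constant, so its difference vector is an eigenvector of $T$ for $\lambda$. The identity $\sum w_ix_i=0$ holds by \eqref{eq:Lw}, and it forces $x_1<0<x_m$ for increasing $x$. For the converse, $\delta>0$ is an eigenvector of $T$ for $\lambda'$.
\end{proof}

We call such an $x$, which is unique up to a positive factor, the \emph{increasing eigenvector}. Since we shall optimize over $w$, we need the derivative of $\lambda_2$.

\begin{lemma}\label{lem:gradient}
Let $w>0$ on $P_m$ with $\lambda_2(P_m,w)=1$, let $x$ be the increasing eigenvector, $\sigma=\sum w_ix_i^2$ and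
\begin{equation}\label{eq:g}
g_i=\sum_{j\sim i}w_j(x_i-x_j)^2-x_i^2 .
\end{equation}
Then $\lambda_2(P_m,\cdot)$ is differentiable near $w$, with $\partial\lambda_2/\partial w_i=g_i/\sigma$ at $w$. Moreover
\[
\sum_iw_ig_i=\sigma,\qquad w_2(x_2-x_1)=-x_1,\qquad g_1=-x_1x_2,\qquad g_m=-x_mx_{m-1}.
\]
\end{lemma}

\begin{proof}
The characteristic polynomial of $L_w$ is a polynomial in $w$ and has a simple root at $1$, so $\lambda_2$ is smooth near $w$ by the implicit function theorem and the continuity of $\lambda_2$. Let $R(w')$ be the quotient in \eqref{eq:rayleigh} for the weights $w'$ and the fixed vector $x$. Then $R-\lambda_2\ge0$ with equality at $w$, so $R$ and $\lambda_2$ have the same gradient at $w$. At $w$ the numerator and the denominator of $R$ both equal $\sigma$. Their partial derivatives in $w_i$ are $\sum_{j\sim i}w_j(x_i-x_j)^2$ and $x_i^2$, the latter because $\sum w_ix_i=0$. The quotient rule gives $g_i/\sigma$. Next, $\sum w_ig_i=2\mathcal{E}_{P_m,w}(x)-\sigma=\sigma$. The equation $(L_wx)_1=x_1$ is $w_2(x_2-x_1)=-x_1$,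 hence $g_1=-x_1(x_2-x_1)-x_1^2=-x_1x_2$. The equation at node $m$ is $w_{m-1}(x_m-x_{m-1})=x_m$, hence $g_m=x_m(x_m-x_{m-1})-x_m^2=-x_mx_{m-1}$.
\end{proof}

From now on $m=2k-1\ge3$. Give two adjacent vertices of $C_{2k+1}$ weight zero and put weights $w>0$ on the remaining path $P_m$. By Lemma~\ref{lem:basic}(b),
\begin{equation}\label{eq:twozeros}
\lambda_2\big(C_{2k+1},(w,0,0)\big)=\min\{\lambda_2(P_m,w),w_1,w_m\}.
\end{equation}
To maximize the ratio of this number to $|w|$ we normalize it to be at least $1$ and minimize $|w|$.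

\begin{definition}\label{def:path}
A vector $w\ge0$ on $P_m$, $m=2k-1$, is \emph{admissible} if $\lambda_2(P_m,w)\ge1$, $w_1\ge1$ and $w_m\ge1$. Let $\Omega_k$ be the minimum of $|w|$ over admissible $w$. An admissible $w$ with $|w|=\Omega_k$ is \emph{optimal}.
\end{definition}

The minimum exists: a large multiple of $\mathbf{1}$ is admissible by Lemma~\ref{lem:monotone}, and the admissible vectors with $|w|$ below a given bound form a compact set. We shall see that $\Omega_k=W_k=1/\tau_k$. First we show that all three constraints are tight at an optimum.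

\begin{lemma}\label{lem:tight}
Let $w$ be optimal. Then $w>0$, $\lambda_2(P_m,w)=1$ and $w_1=w_m=1$. With $g$ as in \eqref{eq:g}, $g_2=\dots=g_{m-1}$.
\end{lemma}

\begin{proof}
The support contains $1$ and $m$ and is connected by Lemma~\ref{lem:basic}(c), so $w>0$. If $\lambda_2>1$, a small decrease of $w_2$ keeps $w$ admissible, since $2$ is not an end node, and lowers $|w|$. So every optimal vector has $\lambda_2=1$. This has the following consequence.
\begin{quote}
$(\ast)$ If $w$ is optimal, $\sum h_i=0$, and $w+\epsilon h$ has both end weights at least $1$ for all small $|\epsilon|$, then $\sum g_ih_i=0$.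
\end{quote}
Indeed, otherwise Lemma~\ref{lem:gradient} gives $\lambda_2(P_m,w+\epsilon h)>1$ for a small $\epsilon$ of suitable sign, and $w+\epsilon h$ would be an optimal vector with $\lambda_2>1$. Taking $h=e_i-e_j$ with $1<i,j<m$ in $(\ast)$ proves the last claim.

Suppose $w_1>1$ or $w_m>1$. We first make both ends slack. Let $x$ be the increasing eigenvector and $w'=w(1+tx)$ with $|t|$ small. Then $w'>0$, $|w'|=|w|$ and $\lambda_2(P_m,w')\ge1$ by Lemma~\ref{lem:move}(b). If $w_1>1$ take $t>0$: then $w'_1>1$ for small $t$, and $w'_m>w_m\ge1$ because $x_m>0$. If $w_m>1$ take $t<0$ and use $x_1<0$. So there is an optimal vector with both end weights greater than $1$; call it $w$ again, with increasing eigenvector $x$. Now $(\ast)$ applies to every $h$ with $\sum h_i=0$, so all $g_i$ equal a constant, and the constant is $\sigma/|w|>0$ by Lemma~\ref{lem:gradient}. From $-x_1x_2>0$ and $x_1<0$ we get $x_2>0$; from $-x_mx_{m-1}>0$ and $x_m>0$ we get $x_{m-1}<0$. This contradicts $x_2\le x_{m-1}$, which holds because $m\ge3$.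
\end{proof}

There is a competing shape: a single vertex of $C_{2k+1}$ of weight zero. The support is then $P_{2k}$, and the vertex of weight zero has weighted degree $w_1+w_{2k}$. The path is longer, but the condition at the ends is weaker, so it is not evident which shape wins. One move along the eigenvector decides.

\begin{lemma}\label{lem:onezero}
Let $w>0$ on $P_{2k}$ with $\lambda_2(P_{2k},w)\ge1$ and $w_1+w_{2k}\ge1$. Then $|w|>\Omega_k$.
\end{lemma}

\begin{proof}
Suppose $|w|\le\Omega_k$. Let $c=\lambda_2(P_{2k},w)\ge1$ and let $x$ be the increasing eigenvector. Reversing the path and replacing $x$ by $-x$ keeps $x$ increasing and changes the sign of $w_1x_1+w_{2k}x_{2k}$, so we may assume $w_1x_1+w_{2k}x_{2k}\ge0$. Put $t=-1/x_1>0$ and $w'=w(1+tx)$. Then $w'_1=0$, and $w'_i>0$ for $i\ge2$ because $x_i>x_1$. The choice of orientation gives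
\[
w'_{2k}=w'_1+w'_{2k}=w_1+w_{2k}+t(w_1x_1+w_{2k}x_{2k})\ge1 .
\]
Let $U=\{2,\dots,2k\}$, a path on $2k-1$ nodes. Lemma~\ref{lem:move} gives $w'_2=(Aw')_1=c\ge1$ and $\lambda_2(P_{2k}[U],w'_U)\ge c\ge1$. So $w'_U$ is admissible with total $|w|\le\Omega_k$, hence optimal. By Lemma~\ref{lem:tight}, $c=w_2'=1$ and $\lambda_2(P_{2k}[U],w'_U)=1$. The increasing eigenvector $x'$ of $w'_U$ satisfies the hypotheses of Lemma~\ref{lem:move}(c) by \eqref{eq:Lw}, and the conclusion at $i=1$ is $w'_2x'_2=0$. But $w_2'=1$, and $x'_2<0$ by Lemma~\ref{lem:monotone}.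
\end{proof}

\section{Reduction to the path problem}\label{sec:upper}

The upper bound is proved for weighted graphs, because that is the statement that survives the passage to a smaller support.

\begin{proposition}\label{prop:upper}
Let $H$ be a non-bipartite graph of odd girth at least $2k+1$ and let $w>0$ on $V(H)$ with $\lambda_2(H,w)\ge1$. Then $|w|>\Omega_k$. Consequently $\mu_2(G)<n/\Omega_k$ for every non-bipartite $n$-vertex graph $G$ of odd girth at least $2k+1$.
\end{proposition}

\begin{proof}
The second statement is trivial if $\mu_2(G)=0$, and otherwise it is the first one for $w=\mathbf{1}/\mu_2(G)$. Suppose the first statement fails and take a counterexample $(H,w)$ with $|V(H)|$ minimal. Dividing $w$ by $\lambda_2(H,w)\ge1$ we may assume $\lambda_2(H,w)=1$, and still $|w|\le\Omega_k$.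

\emph{Step 1: a bipartite support.} Let $x\ne0$ with $L_wx=x$. Since $\sum w_ix_i=0$, some entry of $x$ is negative. Put $t=-1/\min_ix_i$, $w'=w(1+tx)\ge0$ and $U=\operatorname{supp}w'$, a proper subset of $V(H)$. Lemma~\ref{lem:move} applies with $c=1$. In particular $|w'|=|w|$ and $\lambda_2(H[U],w'_U)\ge1$. If $H[U]$ were not bipartite, then $(H[U],w'_U)$ would be a smaller counterexample, since a subgraph of $H$ has odd girth at least $2k+1$. So $H[U]$ is bipartite, and it is connected by Lemma~\ref{lem:basic}(c). Let $X,Y$ be its two sides, and let $\operatorname{dist}$ be the distance in $H[U]$; it is even between vertices of the same side and odd otherwise.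

\emph{Step 2: two sets that are far apart.} The odd cycles of $H$ now pass through vertices of weight zero, and the odd girth must be turned into information about $H[U]$. Let $N(u)$ be the neighborhood of $u$ in $H$. By Lemma~\ref{lem:move}(a), $w'(N(u))=1$ for every $u\notin U$; in particular $u$ has a neighbor in $U$. Suppose that each $u\notin U$ has neighbors in only one of $X,Y$, and give $u$ the color of the other side. Edges with an end in $U$ are then properly colored. As $H$ is not bipartite, some edge $uu'$ with $u,u'\notin U$ is monochromatic. So, after exchanging $X$ and $Y$ if necessary, one of the following holds.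
\begin{itemize}
\item \emph{Case 1.} Some $u\notin U$ has neighbors in both $X$ and $Y$. Put $N_0=N(u)\cap X$, $F=N(u)\cap Y$, $q=2k-1$. For $a\in N_0$ and $b\in F$, a shortest $a$--$b$ path in $H[U]$ closes up through $u$ to a walk of odd length $\operatorname{dist}(a,b)+2\ge2k+1$.
\item \emph{Case 2.} There are adjacent $u,u'\notin U$ whose neighbors in $U$ all lie in $X$. Put $N_0=N(u)\cap U$, $F=N(u')\cap U$, $q=2k-2$. For $a\in N_0$ and $b\in F$, a shortest $a$--$b$ path in $H[U]$ closes up through $u'$ and $u$ to a walk of odd length $\operatorname{dist}(a,b)+3\ge2k+1$.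
\end{itemize}
In both cases $N_0$ and $F$ are nonempty subsets of $U$ with $\operatorname{dist}(a,b)\ge q$ for all $a\in N_0$, $b\in F$.

\emph{Step 3: projection to a path.} For $i\in U$ let $\pi(i)=\min\{\operatorname{dist}(i,N_0),q\}$, and let $\bar w_j=w'(\pi^{-1}(j))$ for $0\le j\le q$. Regard $\bar w$ as a weight on the path $P$ with nodes $0,\dots,q$; then $|\bar w|=|w|$. We have $\pi^{-1}(0)=N_0$ and $F\subseteq\pi^{-1}(q)$. Along a shortest path from $N_0$ to a vertex of $F$ the function $\pi$ takes all values $0,\dots,q$, so $\bar w>0$. Let $\xi$ be a function on $P$. Then $\sum_{i\in U}w'_i\xi_{\pi(i)}=\sum_j\bar w_j\xi_j$, and the same holds for $\xi^2$. The values of $\pi$ at adjacent vertices differ by at most $1$. Edges with equal values contribute nothing to the energy of $\xi\circ\pi$, and the sum of $w'_iw'_{i'}$ over the edges between $\pi^{-1}(j)$ and $\pi^{-1}(j+1)$ is at most $\bar w_j\bar w_{j+1}$. Hence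
\begin{equation}\label{eq:project}
\mathcal{E}_{H[U],w'}(\xi\circ\pi)\le\mathcal{E}_{P,\bar w}(\xi).
\end{equation}
As $\pi$ is onto, $\xi\circ\pi$ is not constant when $\xi$ is not, and \eqref{eq:rayleigh} gives $\lambda_2(P,\bar w)\ge\lambda_2(H[U],w'_U)\ge1$.

\emph{Step 4: the contradiction.} In Case 1, $P$ has $2k$ nodes and $\bar w_0+\bar w_q\ge w'(N_0)+w'(F)=w'(N(u))=1$. Lemma~\ref{lem:onezero} gives $|w|=|\bar w|>\Omega_k$, which is false. In Case 2, $P$ has $2k-1$ nodes, $\bar w_0=w'(N(u))=1$ and $\bar w_q\ge w'(N(u'))=1$. So $\bar w$ is admissible with $|\bar w|\le\Omega_k$, hence optimal, and $\lambda_2(P,\bar w)=1$ by Lemma~\ref{lem:tight}. Let $\xi$ be its increasing eigenvector. Then $\sum w'_i\xi_{\pi(i)}=0$, and \eqref{eq:project} and \eqref{eq:Lw} give $\mathcal{E}_{H[U],w'}(\xi\circ\pi)\le\sum_j\bar w_j\xi_j^2=\sum w'_i\xi_{\pi(i)}^2$. Apply Lemma~\ref{lem:move}(c) at the vertex $u$, whose neighbors in $U$ are exactly $\pi^{-1}(0)$: it gives $\xi_0\bar w_0=0$. But $\bar w_0=1$ and $\xi_0<0$.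
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses on $H$ enter the argument in Step 2: non-bipartiteness produces the vertices $u,u'$, and the odd girth gives the distance $q$. Step 1 is needed to control parity, for without a bipartite support the closed walks in Step 2 need not be odd. The hypothesis $w>0$ is what makes the inequality strict. For $w\ge0$ continuity gives only $\lambda_2(H,w)\le|w|/\Omega_k$, and by \eqref{eq:twozeros} equality holds for $C_{2k+1}$ with weights $(w,0,0)$ and $w$ optimal. Thus $1/\Omega_k$ is the maximum of $\lambda_2(C_{2k+1},w)/|w|$ over all $0\neq w\ge0$.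
\end{remark}

\section{Optimal weights are symmetric}\label{sec:symmetry}

The path problem is invariant under reversal, but this alone does not make its solutions symmetric. Averaging $w$ with its reversal would suffice if $\lambda_2$ were concave in $w$, and \eqref{eq:rayleigh}, with a numerator quadratic in $w$, does not give this. We use instead the optimality conditions of Lemma~\ref{lem:tight}. They turn out to be a second-order recurrence with a conserved quantity, and the conserved quantity carries information from one end of the path to the other.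

\begin{proposition}\label{prop:sym}
Every optimal $w$ satisfies $w_i=w_{m+1-i}$ for $1\le i\le m$.
\end{proposition}

\begin{proof}
For $m=3$, Example~\ref{ex:pentagon} and Lemma~\ref{lem:tight} give $w=(1,1,1)$. Let $m\ge5$, let $x$ be the increasing eigenvector, and let $\gamma$ be the common value of $g_2,\dots,g_{m-1}$. Recall that $w>0$, $L_wx=x$ and $w_1=w_m=1$.

\emph{Step 1: $\gamma>0$.} By Lemma~\ref{lem:gradient}, $\gamma\sum_{1<i<m}w_i=\sigma+x_1x_2+x_mx_{m-1}$. If $x_2\le0\le x_{m-1}$, both products are nonnegative and $\sigma>0$. If $x_2>0$, then $x_mx_{m-1}>0$; with $s=x_2/|x_1|$ we have $w_2=|x_1|/(x_2-x_1)=1/(1+s)$, and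
\[
\sigma+x_1x_2\ge w_1x_1^2+w_2x_2^2+x_1x_2=x_1^2\Big(1+\frac{s^2}{1+s}-s\Big)=\frac{x_1^2}{1+s}>0 .
\]
The case $x_{m-1}<0$ reduces to this one by reversing the path and replacing $x$ by $-x$, which leaves $\gamma$ unchanged.

\emph{Step 2: three sequences, one recurrence.} For $1\le i\le m$ put
\[
\kappa_i=\frac{w_{i-1}+w_{i+1}-1}{w_i},\qquad y_i=w_ix_i,\qquad z_i=w_ix_i^2 .
\]
With sums over the neighbors $j\in\{1,\dots,m\}$ of $i$, we have $\kappa_iw_i=\sum_jw_j-1$, and therefore
\begin{align*}
\sum_{j\sim i}w_j-\kappa_iw_i&=1,\\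
\sum_{j\sim i}y_j-\kappa_iy_i&=\sum_{j\sim i}w_j(x_j-x_i)+x_i=x_i-(L_wx)_i=0,\\
\sum_{j\sim i}z_j-\kappa_iz_i&=\sum_{j\sim i}w_j(x_j^2-x_i^2)+x_i^2=\sum_{j\sim i}w_j(x_j-x_i)^2-2x_i(L_wx)_i+x_i^2=g_i,
\end{align*}
where the last line uses $x_j^2-x_i^2=(x_j-x_i)^2+2x_i(x_j-x_i)$. The right sides do not depend on $i$, except that $g_1$ and $g_m$ need not equal $\gamma$, because the end weights are constrained. We absorb the defect into boundary values: put $w_0=w_{m+1}=y_0=y_{m+1}=0$, $z_0=\gamma-g_1$ and $z_{m+1}=\gamma-g_m$. Then the vectors $Q_i=(w_i,y_i,z_i)$ and $R=(1,0,\gamma)$ satisfy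
\begin{equation}\label{eq:Q}
Q_{i+1}+Q_{i-1}-\kappa_iQ_i=R\qquad(1\le i\le m).
\end{equation}

\emph{Step 3: eliminating $\kappa$.} Each $Q_i$ satisfies $w_iz_i=y_i^2$, including $Q_0$ and $Q_{m+1}$. This suggests the symmetric bilinear form
\[
B\big((w,y,z),(w',y',z')\big)=wz'+w'z-2yy',
\]
for which $B(Q_i,Q_i)=0$ for $0\le i\le m+1$, and $B(R,R)=2\gamma$. Put $a_i=B(R,Q_i)=z_i+\gamma w_i$ for $0\le i\le m+1$, $b_i=B(Q_i,Q_{i+1})$ for $0\le i\le m$, and $b_{-1}=b_{m+1}=0$. For $1\le i\le m-1$,
\[
b_i=w_iw_{i+1}(x_{i+1}-x_i)^2>0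
\]
is the energy of the edge $\{i,i+1\}$. Pairing \eqref{eq:Q} with $Q_i$ gives $a_i=b_i+b_{i-1}$ for $1\le i\le m$. At the ends, $b_0=w_1z_0=z_0=a_0$ and $b_m=w_mz_{m+1}=a_{m+1}$; this is where $w_1=w_m=1$ is used. So
\begin{equation}\label{eq:ab}
a_i=b_i+b_{i-1}\qquad(0\le i\le m+1).
\end{equation}
Fix $1\le i\le m$. Pairing \eqref{eq:Q} with $Q_{i+1}$, $Q_{i-1}$ and $R$ gives
\begin{gather*}
B(Q_{i-1},Q_{i+1})-\kappa_ib_i=a_{i+1},\qquad B(Q_{i-1},Q_{i+1})-\kappa_ib_{i-1}=a_{i-1},\\
a_{i+1}+a_{i-1}-\kappa_ia_i=2\gamma .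
\end{gather*}
The first two give $\kappa_i(b_i-b_{i-1})=a_{i-1}-a_{i+1}$. Multiply the third by $b_i-b_{i-1}$ and use this together with \eqref{eq:ab}:
\[
(a_{i+1}+a_{i-1}-2\gamma)(b_i-b_{i-1})=(b_i+b_{i-1})(a_{i-1}-a_{i+1}).
\]
The terms $a_{i-1}b_i$ and $-a_{i+1}b_{i-1}$ occur on both sides, and what remains is $b_i(a_{i+1}-\gamma)=b_{i-1}(a_{i-1}-\gamma)$. Substituting \eqref{eq:ab} and adding $b_ib_{i-1}$ to both sides,
\[
b_i(b_{i+1}+b_i+b_{i-1}-\gamma)=b_{i-1}(b_i+b_{i-1}+b_{i-2}-\gamma)\qquad(1\le i\le m).
\]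
Hence there is a constant $\eta$ with
\begin{equation}\label{eq:b}
b_i(b_{i+1}+b_i+b_{i-1}-\gamma)=\eta\qquad(0\le i\le m).
\end{equation}
This recurrence involves only the $b_i$, it is invariant under reversal, and $b_{-1}=b_{m+1}=0$. To conclude that $(b_i)$ is symmetric we need $b_0=b_m$ and the right to divide by $b_i$.

\emph{Step 4: $\eta\ne0$.} Suppose $\eta=0$. Then $b_{i+1}+b_i+b_{i-1}=\gamma$ for $1\le i\le m-1$. If $b_0\ne0$, then \eqref{eq:b} at $i=0$ gives $b_1+b_0=\gamma$, and $i=1$ gives $b_2=0$. If $b_0=0$, then $i=1$ gives $b_2+b_1=\gamma$, and $i=2$ gives $b_3=0$. Both are impossible, since $3\le m-1$. So $\eta\ne0$, and by \eqref{eq:b} $b_i\ne0$ for $0\le i\le m$.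

\emph{Step 5: $(b_i)$ is symmetric.} Multiplying \eqref{eq:b} by $b_{i+1}-b_{i-1}$ produces a telescoping expression. Let $I_i=b_ib_{i-1}(b_i+b_{i-1}-\gamma)-\eta(b_i+b_{i-1})$ for $0\le i\le m+1$. For $0\le i\le m$,
\begin{align*}
I_{i+1}-I_i&=b_i\big[b_{i+1}^2-b_{i-1}^2+(b_i-\gamma)(b_{i+1}-b_{i-1})\big]-\eta(b_{i+1}-b_{i-1})\\
&=(b_{i+1}-b_{i-1})\big[b_i(b_{i+1}+b_i+b_{i-1}-\gamma)-\eta\big]=0 .
\end{align*}
Thus $-\eta b_0=I_0=I_{m+1}=-\eta b_m$, and $b_0=b_m$. The sequences $(b_i)$ and $(b_{m-i})$ both take the values $0,b_0$ at the indices $-1,0$, and both obey $b_{i+1}=\gamma+\eta/b_i-b_i-b_{i-1}$ for $0\le i\le m$. So $b_i=b_{m-i}$.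

\emph{Step 6: back to $w$.} By \eqref{eq:ab}, $a_i=a_{m+1-i}$. By Step 1, $a_i=z_i+\gamma w_i>0$ for $1\le i\le m$, so $\kappa_i=(a_{i+1}+a_{i-1}-2\gamma)/a_i$ satisfies $\kappa_i=\kappa_{m+1-i}$. Therefore $(w_i)$ and $(w_{m+1-i})$ both obey $w_{i+1}=1+\kappa_iw_i-w_{i-1}$ for $1\le i\le m$, and both take the values $0,1$ at the indices $0,1$. They coincide.
\end{proof}

\section{The formula for $W_k$ and the extremal graphs}\label{sec:formula}

From now on the nodes of $P_m$, $m=2r+1$, are labeled $-r,\dots,r$. For symmetric weights the eigenvalue equation can be solved for the weights in terms of the eigenvector, and this parametrizes the candidates for the optimum by $d$. For $d\in\mathbb{R}^r_{>0}$ let $w(d)$ and $x(d)$ be the vectors on $P_m$ given by \eqref{eq:rec} for $0\le i\le r$ and extended by $w_{-i}=w_i$, $x_{-i}=-x_i$. Then $|w(d)|=\mathcal{W}_k(d)$.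

\begin{proposition}\label{prop:param}
For every $d\in\mathbb{R}_{>0}^r$ the vector $w(d)$ is admissible, all its entries are at least $1$, $\lambda_2(P_m,w(d))=1$, and $x(d)$ is its increasing eigenvector. Every optimal vector is of the form $w(d)$. Hence the minimum $W_k$ exists and $W_k=\Omega_k$.
\end{proposition}

\begin{proof}
Let $w>0$ be symmetric and $x$ antisymmetric on $P_m$, with $d_i=x_i-x_{i-1}$ for $1\le i\le r$. The equation $(L_wx)_0=x_0$ reads $w_1(-x_1)+w_1x_1=0$ and always holds, the equations at $-i$ and at $i$ are equivalent, and the equation at $i\ge1$ is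
\[
w_{i-1}d_i-w_{i+1}d_{i+1}=x_i\quad(1\le i\le r-1),\qquad w_{r-1}d_r=x_r .
\]
Together with $w_r=1$ these equations are exactly \eqref{eq:rec}. So $L_{w(d)}x(d)=x(d)$ with $x(d)$ strictly increasing, and Lemma~\ref{lem:monotone} gives $\lambda_2(P_m,w(d))=1$. Also $w_{i-1}\ge x_i/d_i\ge1$ for $1\le i\le r$, and $w_{\pm r}=1$. Thus $w(d)$ is admissible and $\mathcal{W}_k(d)\ge\Omega_k$.

Conversely let $w$ be optimal, with increasing eigenvector $x$. It is symmetric by Proposition~\ref{prop:sym}, so $(-x_{-i})_i$ is also an increasing eigenvector. By Lemma~\ref{lem:monotone} it is a positive multiple of $x$, and the factor is $1$ because the two vectors have the same norm. So $x$ is antisymmetric, $w_r=1$ by Lemma~\ref{lem:tight}, and $w=w(d)$ for the increments $d$ of $x$.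
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Existence was just shown. In the variables $s_j=\log d_j$ the posynomial $\mathcal{W}_k$ becomes $\sum_\alpha c_\alpha e^{\alpha\cdot s}$ with $c_\alpha>0$ and $\alpha\in\mathbb{Z}^r$, and its Hessian form is $h\mapsto\sum_\alpha c_\alpha e^{\alpha\cdot s}(\alpha\cdot h)^2\ge0$. The monomials $d_j/d_r$, $1\le j\le r$, occur in $w_{r-1}=x_r/d_r$, so the form vanishes only if $h_1=\dots=h_r$. This is the direction of scaling, along which $\mathcal{W}_k$ is constant. So $\mathcal{W}_k$ is convex in $s$ and strictly convex on the hyperplane $s_1=0$. The critical points of a differentiable convex function are its global minimizers, and by strict convexity exactly one of them has $d_1=1$.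

For the last claim recall the Tarski--Seidenberg theorem: a subset of $\mathbb{R}$ defined by a first-order formula in the language of ordered fields with rational coefficients can also be defined by a finite Boolean combination of conditions $f(t)>0$ and $f(t)=0$ with $f\in\mathbb{Q}[t]$. The set $\{W_k\}$ is defined by the formula ``$\mathcal{W}_k(d)=t$ for some $d>0$, and $\mathcal{W}_k(d)\ge t$ for all $d>0$''. If $W_k$ were transcendental, each of the finitely many nonzero polynomials $f$ would have constant nonzero sign near $W_k$, and the set would contain an interval.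
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
By Propositions~\ref{prop:upper} and~\ref{prop:param}, $\mu_2(G)<n/W_k$ for every non-bipartite $n$-vertex graph $G$ of odd girth at least $2k+1$. It remains to approach the value $1/W_k$. Let $w$ be optimal. Label $C_{2k+1}$ cyclically by $-r,\dots,r,u,v$, and for $N\ge1$ let $G_N=C_{2k+1}(s)$ be the blow-up with $s_i=\lceil Nw_i\rceil$ for $-r\le i\le r$ and $s_u=s_v=1$. By Lemma~\ref{lem:blowup}, $G_N$ has odd girth $2k+1$, and it has $NW_k+O(1)$ vertices. Every class with at least two vertices is some $V_i$ with $|i|\le r$. It is completely joined to a class $V_j$ with $|j|\le r$, since $r\ge1$, and $s_j\ge N$ since $w_j\ge1$; so $(As)_i\ge N$. As $N\to\infty$ we have $s/N\to(w,0,0)$, so continuity and \eqref{eq:twozeros} give $\lambda_2(C_{2k+1},s)/N\to\min\{\lambda_2(P_m,w),w_{-r},w_r\}=1$. By Lemma~\ref{lem:blowup}, $\mu_2(G_N)\ge(1-o(1))N$, and hence $\tau_k\ge1/W_k$.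
\end{proof}

\section{The values of $W_4$ and $W_5$}\label{sec:values}

The values $W_2$ and $W_3$ were computed in the introduction. For larger $k$, differentiating $\mathcal{W}_k$ directly is cumbersome; the quantities \eqref{eq:g} give shorter equations. For $w=w(d)$ and $x=x(d)$ they satisfy $g_{-i}=g_i$ and
\[
g_0=2w_1d_1^2,\qquad g_i=w_{i-1}d_i^2+w_{i+1}d_{i+1}^2-x_i^2\quad(1\le i\le r-1).
\]

\begin{lemma}\label{lem:criterion}
If $g_0=\dots=g_{r-1}=\gamma\ne0$ at a point $d$, then $\mathcal{W}_k(d)=W_k$.
\end{lemma}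

\begin{proof}
Differentiate the identity $\lambda_2(P_m,w(d))=1$ in $d_j$. Lemma~\ref{lem:gradient} gives $\sum_{i=-r}^rg_i\,\partial w_i/\partial d_j=0$. Since $w_{\pm r}\equiv1$, this reads $\gamma\,\partial\mathcal{W}_k/\partial d_j=0$. So $d$ is a critical point, and Theorem~\ref{thm:main}(1) applies.
\end{proof}

\subsection*{The case $k=4$}
Let $d=(1,p,q)$, so $x_2=1+p$ and $x_3=1+p+q$. By \eqref{eq:rec}, $w_3=1$, $w_2=x_3/q$, $w_1=(x_2+q)/p=x_3/p$ and $w_0=1+pw_2$. Then
\begin{gather*}
g_0=\frac{2x_3}{p},\qquad g_1=w_0+w_2p^2-1=\frac{p(1+p)x_3}{q},\\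
g_2=px_3+q^2-(1+p)^2=px_3+(q-1-p)x_3=(q-1)x_3 .
\end{gather*}
The equations $g_0=g_2$ and $g_0=g_1$ are $q=1+2/p$ and $2q=p^2(1+p)$. Eliminating $q$ gives $p^4+p^3-2p-4=(p^2-2)(p^2+p+2)=0$. So $p=\sqrt2$, $q=1+\sqrt2$, $x_3=2+2\sqrt2$, $\gamma=4+2\sqrt2$, and $(w_0,w_1,w_2,w_3)=(1+2\sqrt2,\,2+\sqrt2,\,2,\,1)$. By Lemma~\ref{lem:criterion}, $W_4=1+2\sqrt2+2(5+\sqrt2)=11+4\sqrt2$.

\subsection*{The case $k=5$}
Here we state the critical point and verify it. Let $F(p)=p^5+8p^4+18p^3-28p-16$. Its coefficients change sign once, so by Descartes' rule of signs it has exactly one positive root $p$. Since $F(1)=-17<0$ and $F(\sqrt2)=16+12\sqrt2>0$, we have $1<p<\sqrt2$. Put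
\[
y=1+p,\qquad z=2-p^2>0,\qquad q=\frac{p(p+2)}2,\qquad s=\frac{y(p+4)}{p+2},\qquad d=(1,p,q,s),
\]
so that $x_2=y$ and $x_3=y+q$. The equation $F(p)=0$ enters through three polynomial identities:
\begin{align*}
\text{(a)}\quad&(p^3+8p^2+20p+12)z-4y(p+2)\\
&\quad=(-p^5-8p^4-18p^3+4p^2+40p+24)-(4p^2+12p+8)=-F(p),\\
\text{(b)}\quad&yz(p+4)(p+2)+p(p+2)^3-2py^2(p+4)\\
&\quad=(-p^5-7p^4-12p^3+6p^2+28p+16)+(p^4+6p^3+12p^2+8p)\\
&\qquad-(2p^4+12p^3+18p^2+8p)=-F(p),\\
\text{(c)}\quad&p^2(p+2)^3-2yz(p+2)-8y^2\\
&\quad=(p^5+6p^4+12p^3+8p^2)-(-2p^4-6p^3+12p+8)-(8p^2+16p+8)=F(p).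
\end{align*}
By (a),
\[
x_4=y+q+s=\frac{2y(p+2)+p(p+2)^2+2y(p+4)}{2(p+2)}=\frac{p^3+8p^2+20p+12}{2(p+2)}=\frac{2y}{z}.
\]
Now \eqref{eq:rec} gives $w_4=1$ and
\begin{gather*}
w_3=\frac{x_4}{s}=\frac{2(p+2)}{z(p+4)},\qquad w_2=\frac{x_3+s}{q}=\frac{x_4}{q}=\frac{4y}{zp(p+2)},\qquad w_3q=\frac{p(p+2)^2}{z(p+4)},\\
w_1=\frac{y+w_3q}{p}=\frac{2y^2}{z(p+2)},\qquad w_0=1+pw_2=1+\frac{4y}{z(p+2)},
\end{gather*}
where the formula for $w_1$ becomes (b) after multiplication by $pz(p+4)(p+2)$. Let $\gamma=\frac{4y^2}{z(p+2)}>0$. Then $g_0=2w_1=\gamma$ and $g_1=w_0+w_2p^2-1=w_2py=\gamma$. Using $w_1p=y+w_3q$, $p-y=-1$ and $p+q=p(p+4)/2$,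
\[
g_2=w_1p^2+w_3q^2-y^2=w_3q(p+q)+y(p-y)=\frac{p^2(p+2)^2}{2z}-y=\gamma,
\]
where the last equality becomes (c) after multiplication by $2z(p+2)$. Finally, from $w_2q=x_4$, $s+x_3=x_4$ and $s-y=2y/(p+2)$,
\[
g_3=w_2q^2+s^2-x_3^2=x_4q+(s-x_3)x_4=x_4(s-y)=\frac{2y}{z}\cdot\frac{2y}{p+2}=\gamma .
\]
By Lemma~\ref{lem:criterion},
\[
W_5=w_0+2(w_1+w_2+w_3+1)=3+\frac{4y(p+py+2)}{zp(p+2)}+\frac{4(p+2)}{z(p+4)},
\]
and $p+py+2=p^2+2p+2$. This is the formula in Theorem~\ref{thm:main}(3); it gives $\tau_5\approx0.0326$.

\section{Comparison with cycles}\label{sec:cycles}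

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
The cycle $C_{2k+1}$ is non-bipartite of odd girth $2k+1$, so part (2) gives $\mu_2(C_{2k+1})/(2k+1)<1/W_k=\tau_k$.

For the upper bound we must show $W:=W_k>k/(2\sin^2\frac{\pi}{2k})$ without knowing the optimal weights. Let $w$ be optimal; it is symmetric, $w_{\pm r}=1$ and $\lambda_2(P_m,w)=1$. We test \eqref{eq:rayleigh} with a function adapted to $w$, written in angular form. If $\xi_j=\tan\varphi_j$ with $|\varphi_j|<\pi/2$, $u_j=w_j(1+\xi_j^2)=w_j/\cos^2\varphi_j$ and $\alpha_j=\varphi_{j+1}-\varphi_j$, then $\xi_{j+1}-\xi_j=\sin\alpha_j/(\cos\varphi_j\cos\varphi_{j+1})$, and so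
\begin{equation}\label{eq:angles}
w_jw_{j+1}(\xi_{j+1}-\xi_j)^2=u_ju_{j+1}\sin^2\alpha_j,\qquad\sum_jw_j\xi_j^2=\mathcal{U}-W,
\end{equation}
where $\mathcal{U}=\sum_ju_j$. The gain is that the angles have a bounded sum, so they cannot all be large. We choose $\xi$ so that the single quantity $\sqrt{u_ju_{j+1}}$ controls both the energy of the edge and the angle.

Put $\xi_0=0$ and choose inductively $\xi_{j+1}>\xi_j$ for $0\le j<r$ with
\[
\frac{(\xi_{j+1}-\xi_j)^2}{\sqrt{1+\xi_{j+1}^2}}=\frac{\sqrt{1+\xi_j^2}}{2\sqrt{w_jw_{j+1}}}.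
\]
This is possible because $(\xi-\xi_j)^2/\sqrt{1+\xi^2}$ is continuous on $[\xi_j,\infty)$, vanishes at $\xi_j$ and tends to $\infty$. Put $\xi_{-j}=-\xi_j$. Then $u_{-j}=u_j$, $\varphi_{-j}=-\varphi_j$, $0=\varphi_0<\dots<\varphi_r<\pi/2$, and $\alpha_j\in(0,\pi/2)$ for $-r\le j\le r-1$. Multiplying the defining equation by $w_jw_{j+1}\sqrt{1+\xi_{j+1}^2}$ and comparing with \eqref{eq:angles} gives
\begin{equation}\label{eq:choice}
w_jw_{j+1}(\xi_{j+1}-\xi_j)^2=\tfrac12\sqrt{u_ju_{j+1}},\qquad\frac1{2\sin^2\alpha_j}=\sqrt{u_ju_{j+1}}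
\end{equation}
for $0\le j<r$, and by symmetry for $-r\le j\le r-1$. By the inequality of arithmetic and geometric means,
\begin{equation}\label{eq:amgm}
\sum_{j=-r}^{r-1}\sqrt{u_ju_{j+1}}\le\sum_{j=-r}^{r-1}\frac{u_j+u_{j+1}}2=\mathcal{U}-\frac{u_{-r}+u_r}2=\mathcal{U}-u_r .
\end{equation}

First we bound $\mathcal{U}$ from above. Since $\sum w_j\xi_j=0$ and $\lambda_2(P_m,w)=1$, the formulas \eqref{eq:rayleigh}, \eqref{eq:angles}, \eqref{eq:choice} and \eqref{eq:amgm} give $\mathcal{U}-W\le\frac12(\mathcal{U}-u_r)$, that is, $\mathcal{U}\le2W-u_r<2W$.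

Next we bound $\mathcal{U}$ from below. The $2r$ angles $\alpha_j$ have sum $2\varphi_r$. Add two copies of $\alpha_*=\frac\pi2-\varphi_r\in(0,\pi/2)$, which fill the gaps between $\pm\varphi_r$ and $\pm\frac\pi2$. We obtain $2r+2=2k$ angles in $(0,\pi)$ with sum $\pi$; this is where the length $2k$ comes from. The end condition $w_r=1$ gives
\[
\frac1{2\sin^2\alpha_*}=\frac1{2\cos^2\varphi_r}=\frac{u_r}{2w_r}=\frac{u_r}2 .
\]
The function $1/\sin^2\theta$ is convex on $(0,\pi)$, its second derivative being $(4\cos^2\theta+2)/\sin^4\theta$. Jensen's inequality, \eqref{eq:choice} and \eqref{eq:amgm} give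
\[
\frac{k}{\sin^2\frac{\pi}{2k}}\le\sum_{j=-r}^{r-1}\frac1{2\sin^2\alpha_j}+\frac2{2\sin^2\alpha_*}=\sum_{j=-r}^{r-1}\sqrt{u_ju_{j+1}}+u_r\le\mathcal{U}<2W .
\]
Hence $\tau_k=1/W<2\sin^2(\frac{\pi}{2k})/k=\mu_2(C_{2k})/(2k)$.

Finally, $4\sin^2(\pi/n)/n=4\pi^2/n^3+O(n^{-5})$, which for $n=2k$ and for $n=2k+1$ equals $\frac{\pi^2}{2k^3}+O(k^{-4})$. This completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CLW}
Zhengbo Chen, Chenxing Li, Zhouningxin Wang,
\emph{On the structure of graphs with given odd girth and large algebraic connectivity},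
arXiv:2608.30799 (2026).

\end{thebibliography}
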